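# Proper ideals on the Baire space and sets of reals that are not regular

## 1. A natural guess, tested on points, meager sets and countable sets

Suppose that every set of reals can be defined from a set of ordinals, and that there is no $\omega_1$-sequence of distinct reals. In such a universe sets of reals look tame, and one would first guess the following.

*Guess. Assume $\mathsf{DC}$, that every set of reals is $\infty$-Borel, and that there is no $\omega_1$-sequence of distinct reals. If $I$ is a $\sigma$-ideal on $\omega^\omega$ whose poset of positive Borel sets is proper, then every set of reals is $I$-regular.*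

Whether this is so is asked in Daisuke Ikegami, "$I$-regularity, determinacy, and $\infty$-Borel sets of reals", arXiv:2108.06632 (2021). Let us make the words precise and try examples. The base theory is $\mathsf{ZF}$ throughout; we say when $\mathsf{DC}$ is used. Elements of the Baire space $\omega^\omega$ are called reals, and so are elements of $2^\omega$. For $\sigma\in\omega^{<\omega}$ let $[\sigma]=\{x:\sigma\subseteq x\}$.

**Definition ($\infty$-Borel).** A set $A\subseteq\omega^\omega$ is $\infty$-Borel if there are a set of ordinals $S$ and a formula $\phi$ such that for every real $x$: $x\in A\iff L[S,x]\models\phi[S,x]$.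

For example, if $S\subseteq\omega$ then $\{x:x\in L[S]\}$ is $\infty$-Borel; the formula says that $x$ is constructible from $S$.

**Definition (positive sets, regularity).** For a $\sigma$-ideal $I$ on $\omega^\omega$, $\mathbb P_I$ is the set of Borel sets not in $I$ (the $I$-positive Borel sets), ordered by inclusion; $C\le_I B$ means $C\subseteq B$. A set $A\subseteq\omega^\omega$ is $I$-regular if for every $B\in\mathbb P_I$ there is $C\in\mathbb P_I$ with $C\le_I B$ such that either $C\subseteq A$ or $C\cap A=\emptyset$.

**Definition (properness without full choice).** Let $X$ be a countable set with $\mathbb P_I\in X$. A condition $q\in\mathbb P_I$ is $(X,\mathbb P_I)$-generic if for every dense open $D\subseteq\mathbb P_I$ with $D\in X$, the set $D\cap X$ is predense below $q$ (every condition below $q$ is compatible with an element of $D\cap X$). $\mathbb P_I$ is proper if for every sufficiently large ordinal $\theta$ and every countable $X\prec(V_\theta,\in)$ with $\mathbb P_I\in X$, every $p\in\mathbb P_I\cap X$ has an extension $q\le p$ in $\mathbb P_I$ that is $(X,\mathbb P_I)$-generic.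

Here "open" means downward closed. Two conditions of $\mathbb P_I$ are compatible exactly when their intersection is positive. Borel sets are $I$-regular for every $I$: one of $B\cap A$, $B\setminus A$ is positive.

**Example (a point).** Fix a real $x_0$ and let $I=\{A:x_0\notin A\}$. Then $\{x_0\}$ is below every condition, so every set is $I$-regular. The poset is proper: every dense open set contains $\{x_0\}$, and $\{x_0\}\in X$ whenever $\mathbb P_I\in X\prec V_\theta$, because $x_0$ is the only real in all conditions.

**Example (meager sets).** Assume the hypotheses of the guess and let $I$ be the ideal of meager sets. We use that a nonmeager Borel set $B$ is comeager in some $[\sigma]$.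

*The poset is proper.* Let $X\prec V_\theta$ be countable with $\mathbb P_I\in X$, and let $D\in X$ be dense open. We claim that $D\cap X$ is predense in all of $\mathbb P_I$. Let $C'\in\mathbb P_I$ be comeager in $[\sigma_0]$. Pick $B_0\in D$ with $B_0\subseteq[\sigma_0]$; it is comeager in some $[\sigma]$, and we may take $\sigma\supseteq\sigma_0$. So there is an element of $D$ that is comeager in $[\sigma]$, and by elementarity there is such a $B'\in D\cap X$. Then $C'\cap B'$ is comeager in $[\sigma]$, hence positive.

*Every set $A$ is $I$-regular.* Let $S,\phi$ witness that $A$ is $\infty$-Borel. As $L[S]\models\mathsf{AC}$, the reals of $L[S]$ can be well-ordered; if they were uncountable, the first $\omega_1$ of them would be an $\omega_1$-sequence of distinct reals. So $L[S]$ has only countably many reals, hence only countably many dense open subsets of Cohen forcing $\omega^{<\omega}$. The set $R$ of reals that are Cohen generic over $L[S]$ is therefore a countable intersection of dense open sets. Let $B\in\mathbb P_I$ be comeager in $[\sigma]$. Choose $\sigma'\supseteq\sigma$ that decides, over $L[S]$, the statement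 "$L[S,\dot x]\models\phi[S,\dot x]$", and let $C=B\cap R\cap[\sigma']$. It is Borel and nonmeager by the Baire category theorem, and by the forcing theorem $C\subseteq A$ or $C\cap A=\emptyset$.

**Example (countable sets).** Keep the hypotheses and let $I$ be the ideal of countable sets. An uncountable Borel set $B$ includes a set $P$ with a homeomorphism $h:2^\omega\to P$. The set $h^{-1}[A]\subseteq2^\omega$ is $\infty$-Borel, like every set of reals, so the argument above, run in $2^\omega$ with $2^{<\omega}$, gives a nonmeager Borel $C_0\subseteq2^\omega$ included in or disjoint from $h^{-1}[A]$. Then $h[C_0]\subseteq B$ is Borel, uncountable, and included in or disjoint from $A$. So again every set is $I$-regular.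

So far the guess survives.

## 2. Generic reals over a countable model, and where absoluteness ends

A sensible attack on the guess for arbitrary proper $\mathbb P_I$ copies the meager case: find a positive set of reals that are all generic over one model, and let a condition decide membership in $A$. Properness supplies the generic reals, over a countable model. Let $K$ be the set of Borel codes of $I$-positive sets, with $c\le c'\iff B_c\subseteq B_{c'}$, where $B_c$ is the Borel set coded by $c$.

**Lemma 1** ($\mathsf{ZF+DC}$). Let $\mathbb P_I$ be proper, $\theta$ a large limit ordinal, $X\prec V_\theta$ countable, $\mathbb P_I,B\in X$, $B\in\mathbb P_I$. Let $M$ be the transitive collapse of $X$, $\pi:M\to X$ the inverse collapse, and $\bar K=K\cap X=\pi^{-1}(K)$. There is $C\in\mathbb P_I$, $C\subseteq B$, such that for each $x\in C$ the set $G_x=\{c\in\bar K:x\in B_c\}$ is a filter on $\bar K$ that meets every dense open $e\subseteq\bar K$ with $e\in M$, and $x=\bigcup\{\sigma\in\omega^{<\omega}:\exists c\in G_x\ B_c\subseteq[\sigma]\}$.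

(The collapse fixes reals, since $\omega\subseteq X$; so the collapse of $K$ is $K\cap X$, and the collapse of its order is the restricted order.)

**Step 1.** *We define $C$.* Let $q\le_I B$ be $(X,\mathbb P_I)$-generic and
$$C=\{x\in q: x\in\textstyle\bigcup(D\cap X)\text{ for every dense open }D\subseteq\mathbb P_I\text{ with }D\in X\}.$$
For each such $D$ the set $q\setminus\bigcup(D\cap X)$ is Borel, because $X$ is countable, and is disjoint from every member of $D\cap X$. If it were positive, it would be a condition below $q$ incompatible with all of $D\cap X$, contradicting predensity. So it is in $I$. There are countably many $D$, so $q\setminus C\in I$, and $C\in\mathbb P_I$.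

**Step 2.** *We check that $G_x$ meets the dense open sets of $M$.* Let $x\in C$ and let $e\in M$ be dense open in $\bar K$. Then $\pi(e)\in X$ is dense open in $K$, and $\pi(e)\cap X=e$. The set $D=\{B_c:c\in\pi(e)\}\in X$ is dense open in $\mathbb P_I$, so $x\in B'$ for some $B'\in D\cap X$. By elementarity $B'=B_c$ with $c\in\pi(e)\cap X=e$. So $c\in G_x\cap e$.

**Step 3.** *We check that $G_x$ is a filter.* It is nonempty (take $e=\bar K$) and upward closed. Let $c,c'\in G_x$. The set of $c''\in K$ such that $c''\le c,c'$ or $B_{c''}\cap B_c\cap B_{c'}=\emptyset$ is open and belongs to $X$. It is dense, since for $c_0\in K$ one of $B_{c_0}\cap B_c\cap B_{c'}$ and $B_{c_0}\setminus(B_c\cap B_{c'})$ is positive. By Step 2 some $c''$ in it lies in $G_x$; as $x\in B_{c''}\cap B_c\cap B_{c'}$, we have $c''\le c,c'$.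

**Step 4.** *We recover $x$ from $G_x$.* For each $n$ the set $\{c\in K:\exists\sigma\in\omega^n\ B_c\subseteq[\sigma]\}$ is dense open, because a positive set is the countable union of its intersections with the sets $[\sigma]$, $\sigma\in\omega^n$. So $G_x$ contains such $c$ for each $n$, and $B_c\subseteq[\sigma]$, $x\in B_c$ give $\sigma\subseteq x$. $\square$

**Proposition 2** ($\mathsf{ZF+DC}$). If $\mathbb P_I$ is proper, all $\mathbf\Sigma^1_1$ and $\mathbf\Pi^1_1$ sets are $I$-regular.

*Proof.* Let $A$ be $\Sigma^1_1(z)$ and $B\in\mathbb P_I$. By reflection choose a large limit $\theta$ such that $V_\theta$ satisfies a finite fragment of $\mathsf{ZF}$ that suffices for the forcing theorem below and for $\Sigma^1_1$-absoluteness in the extension. Let $X\prec V_\theta$ be countable with $z,B,\mathbb P_I\in X$, and take $C,M$ as in Lemma 1. For $x\in C$, $G_x$ is $\bar K$-generic over $M$ and $x=\dot x^{G_x}$ for the canonical name $\dot x$, so some $c\in G_x$ decides "$\dot x\in A$" over $M$. Thus $C$ is the union of the countably many sets $C\cap B_c$ with $c\in\bar K$ deciding, and some such $C\cap B_c$ is positive.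 For $x\in C\cap B_c$ we have $c\in G_x$, so the truth of "$x\in A$" in $M[G_x]$ is the one decided by $c$. By $\Sigma^1_1$-absoluteness for the transitive model $M[G_x]$, it is also the truth in $V$. Hence $C\cap B_c$ is included in $A$ or disjoint from it. For $\mathbf\Pi^1_1$ sets take complements. $\square$

Now let $A$ be given by $S$ and $\phi$. The model $M[G_x]$ evaluates $\phi$ in $L_\alpha[\bar S,x]$, where $\bar S$ is the collapse of $S$ and $\alpha=M\cap\mathrm{Ord}$ is countable; the definition of $A$ speaks about $L[S,x]$. In the meager case $M$ could be replaced by $L[S]$, because Cohen forcing is an element of $L[S]$ with countably many dense sets there. A general $\mathbb P_I$ gives no such replacement. The argument already stops at $\Sigma^1_2$: if $c$ forces $\dot x\in A$ over $M$, then $x\in A$ by upward absoluteness, but if $c$ forces $\dot x\notin A$, nothing follows, since the witness for $x\in A$ may appear at a countable ordinal that $M$ does not have.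

This suggests the shape of a counterexample: a proper $\mathbb P_I$ and a $\Sigma^1_2$ question about $x$ that is answered at an ordinal at or beyond $X\cap\omega_1$, however $X$ is chosen.

## 3. Statements: clubs of $L$-singular ordinals, and Solovay models over $L$

A limit ordinal $\delta$ is *singular in $L$* if it has in $L$ a cofinal subset of order type less than $\delta$.

**Theorem 3** ($\mathsf{ZF+DC}$). Suppose there is a club $E\subseteq\omega_1$, $E\in L$, all of whose elements are singular in $L$. Then there are a $\sigma$-ideal $I$ (containing all singletons, not the whole space) with $\mathbb P_I$ proper, and disjoint (lightface) $\Sigma^1_2$ sets $A,A'$, such that every $I$-positive Borel set meets both. In particular $A$ is not $I$-regular.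

**Corollary 4.** If $\mathsf{ZF+DC}$ + "every set of reals is $\infty$-Borel" + "there is no $\omega_1$-sequence of distinct reals" is consistent, then this theory is also consistent with the existence of a $\sigma$-ideal $I$ with $\mathbb P_I$ proper and a $\Sigma^1_2$ set that is not $I$-regular.

So the guess is wrong: if the hypotheses are consistent, they do not imply that every set is $I$-regular. The model will be Solovay's model over $L$ built from the least inaccessible cardinal of $L$. For Solovay models over $L$ in general there is an exact criterion. Let $\kappa$ be inaccessible in $L$ and $G$ be $\mathrm{Coll}(\omega,{<}\kappa)$-generic over $L$; cardinal successors $\kappa^+,\delta^+$ are computed in $L$. Let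

> $(R_\kappa)$: for every regular cardinal $\lambda>\kappa^+$ of $L$ and $a\in L_\lambda$ there is in $L[G]$ a countable $Y\prec L_\lambda$ with $\kappa,a\in Y$, $\delta:=Y\cap\kappa\in\kappa$ and $\mathrm{ot}(Y\cap\kappa^+)=\delta^+$.

By homogeneity of the collapse this does not depend on $G$ and is a first-order property of $\kappa$ in $L$.

**Theorem 5.** In $V=L(\mathbb R)^{L[G]}$: every set of reals is $I$-regular for every $\sigma$-ideal $I$ with $\mathbb P_I$ proper if and only if $(R_\kappa)$ holds in $L$.

**Proposition 6.** If $0^\#$ exists, $(R_\kappa)$ holds for every Silver indiscernible $\kappa$.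

Sections 4–8 prove Theorem 3 and Section 9 proves Corollary 4. Sections 10–12 prove the other two results and are not needed for Corollary 4.

## 4. Storing a countable sequence of bits in a real

Work in $\mathsf{ZF+DC}$ through Section 8. Let $T=2^{<\omega}$ and $T_{<n}=\{\sigma\in T:|\sigma|<n\}$. Via a bijection $T\cong\omega$ we regard reals as functions $x:T\to\omega$. Let $\mathrm{HC}$ be the set of hereditarily countable sets, so $\mathrm{HC}\subseteq V_{\omega_1}$; by $\mathsf{DC}$, $\omega_1$ is regular.

Each branch $y\in2^\omega$ of $T$ can store one bit of $x$: the bit is $i\in\{0,1\}$ if $x(y{\restriction}m)=i$ for all but finitely many $m$. Countably many bits can be stored on distinct branches at the same time, and one more branch can be left without a bit by letting $x$ oscillate along it. To store a sequence of length $\beta<\omega_1$ we need distinct branches $y_\gamma$, $\gamma<\beta$. We want every countable length, so the first idea is to fix $\langle y_\gamma:\gamma<\omega_1\rangle$ once and for all. This is exactly what the hypothesis of the guess forbids: it would be an $\omega_1$-sequence of distinct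 reals.

The way out is to compute the branch for bit number $\gamma$ from the bits before it.

**Definition (coding ordinals).** A real $y\in2^\omega$ codes $\gamma<\omega_1$ if $E_y=\{(i,j):y(2^i3^j)=1\}$ is a reflexive well-order of $\{i:(i,i)\in E_y\}$ of type $\gamma$.

Then $y$ determines $\gamma$. The zero sequence codes $0$. If $y$ has value $1$ exactly at $1=2^03^0$, $3=2^03^1$ and $6=2^13^1$, then $E_y=\{(0,0),(0,1),(1,1)\}$ and $y$ codes $2$.

**Definition (reshaped sequences).** For $\beta<\omega_1$, $s\in2^\beta$ is reshaped if for all $\gamma\le\beta$, $\gamma$ is countable in $L[s{\restriction}\gamma]$. Let $\mathrm{Sh}$ be the set of reshaped sequences. For $s\in\mathrm{Sh}$ of length $\gamma$, let $y_s$ be the least real of $L[s]$ that codes $\gamma$, in the canonical well-order of $L[s]$ (in which elements of $L_\nu[s]$ precede the others).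

For example, every $s$ of length less than $\omega_1^L$ is reshaped. If $\omega_1^L<\omega_1$, the zero sequence $0^{\omega_1^L}$ is not reshaped, since $L[0^{\omega_1^L}]=L$. But if $z\in2^\omega$ codes $\omega_1^L$, then $z^\frown0^{\omega_1^L}$ is reshaped: lengths up to $\omega$ are countable in $L$, and for larger $\gamma$ the model $L[(z^\frown0^{\omega_1^L}){\restriction}\gamma]$ contains $z$.

$\mathrm{Sh}$ is closed under initial segments. If $s,s'\in\mathrm{Sh}$ have different lengths, then $y_s\ne y_{s'}$, because they code different ordinals. Only sequences of countable length are in $\mathrm{Sh}$.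

**Definition (decoding).** For a real $x$ define $s_x$ by recursion. If $s_x{\restriction}\gamma$ is defined, lies in $\mathrm{Sh}$, and for some $i\in\{0,1\}$ we have $x(y_{s_x\restriction\gamma}{\restriction}m)=i$ for all but finitely many $m$, put $s_x(\gamma)=i$. Otherwise stop, with $\mathrm{dom}(s_x)=\gamma$.

The length of $s_x$ is at most $\omega_1$. If $x$ has constant value $2$, then $s_x=\emptyset$. If $x$ has constant value $0$ and $\omega_1^L<\omega_1$, then all bits read are $0$ and the process stops at the first sequence of zeros that is not reshaped, so $s_x=0^{\omega_1^L}\notin\mathrm{Sh}$. By induction along $s$, for $s\in\mathrm{Sh}$: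
$$s\subseteq s_x\iff\text{for all }\gamma<\mathrm{dom}(s),\ x(y_{s\restriction\gamma}{\restriction}m)=s(\gamma)\text{ for almost all }m.\tag{1}$$

The two sets of the theorem are
$$A=\{x:s_x\in\mathrm{Sh},\ \mathrm{dom}(s_x)\text{ a limit ordinal}\},\qquad A'=\{x:s_x\in\mathrm{Sh},\ \mathrm{dom}(s_x)\text{ a successor}\},$$
where $0$ counts as a limit ordinal. They are disjoint.

**Step 1.** *We show that $y_s$ is found at a countable level.* Let $s\in\mathrm{Sh}$ have length $\gamma$, and let $w$ be a real of $L[s]$. In $L[s]$ take a countable elementary submodel of some large $L_\rho[s]$ that includes $\gamma+1$ and contains $s,w$; this is possible as $\gamma$ is countable in $L[s]$. Its collapse fixes $s$ and $w$ and is $L_\nu[s]$ by condensation, with $\nu$ countable in $L[s]$. So $w\in L_\nu[s]$ with $\nu<\omega_1$, and all reals of $L[s]$ lie in $L_{\omega_1}[s]$.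

**Step 2.** *We compute the complexity of $\mathrm{Sh}$, $A$, $A'$.* By countable choice $\mathrm{HC}$ satisfies Collection, so relations that are $\Sigma_1$ over $\mathrm{HC}$ are closed under quantifiers $\forall u\in a$ with $a\in\mathrm{HC}$. The statement "$s\in\mathrm{Sh}$" says that for all $\gamma\le\mathrm{dom}(s)$ there is $\xi<\omega_1$ such that "$\gamma$ is countable" is true in $L_\xi[s{\restriction}\gamma]$; by Step 1 this is correct, so $\mathrm{Sh}$ is $\Sigma_1$ over $\mathrm{HC}$. For $s\in\mathrm{Sh}$, $y=y_s$ says that some $L_\nu[s]$ with $\nu<\omega_1$ contains $y$, that $y$ codes $\mathrm{dom}(s)$, and that no earlier real in the canonical well-order of $L_\nu[s]$ does. So $s\mapsto y_s$ is a function on $\mathrm{Sh}$ with $\Sigma_1$ graph, hence $\Delta_1$ over $\mathrm{HC}$ on $\mathrm{Sh}$. Now $x\in A$ iff there is $s\in\mathrm{Sh}$ of limit length such that $s\subseteq s_x$ (use (1)) and $x$ does not converge to $0$ or $1$ along $y_s$. So $A$ is $\Sigma_1$ over $\mathrm{HC}$, that is, $\Sigma^1_2$. Likewise $A'$ is $\Sigma^1_2$.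

## 5. Conditions, their types, and the basic sets $B_p$

The ideal will consist of the meager sets of a topology finer than the usual one. Its basic open sets say: $s_x$ extends a given $s$, $x$ extends a given finite piece $u$, and finitely many bits of $s$ are already stable from level $n$ on.

**Definition (conditions).** $\mathbb Q$ is the set of $p=(s,n,u,F)$ with $s\in\mathrm{Sh}$, $n\in\omega$, $u:T_{<n}\to\omega$, $F\subseteq\mathrm{dom}(s)$ finite, such that for $\gamma,\gamma'\in F$:
$$y_{s\restriction\gamma}{\restriction}n=y_{s\restriction\gamma'}{\restriction}n\ \Rightarrow\ s(\gamma)=s(\gamma').\tag{2}$$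
Let
$$B_p=\{x:s\subseteq s_x,\ u\subseteq x,\ x(y_{s\restriction\gamma}{\restriction}m)=s(\gamma)\text{ for all }\gamma\in F,\ m\ge n\}.$$
Put $q\le p$ iff $s_p\subseteq s_q$, $n_p\le n_q$, $u_p\subseteq u_q$, $F_p\subseteq F_q$, and
$$u_q(y_{s_p\restriction\gamma}{\restriction}m)=s_p(\gamma)\quad\text{for }\gamma\in F_p,\ n_p\le m<n_q.\tag{3}$$

Clause (2) prevents contradictory promises. For instance, $(\langle1,0\rangle,0,\emptyset,\{0,1\})$ is not a condition: both branches pass through the root, where $x$ would need the values $1$ and $0$. On the other hand $(\langle1\rangle,0,\emptyset,\{0\})$ is a condition, with $B_p=\{x:x(y_\emptyset{\restriction}m)=1\text{ for all }m\}$.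

The relation $\le$ is a partial order. For transitivity let $r\le q\le p$, $\gamma\in F_p$ and $n_p\le m<n_r$: if $m<n_q$, use $q\le p$ and $u_q\subseteq u_r$; if $m\ge n_q$, use $r\le q$, $\gamma\in F_q$ and $s_p\subseteq s_q$. Moreover $q\le p$ implies $B_q\subseteq B_p$: for $x\in B_q$, $\gamma\in F_p$ and $m\ge n_p$, the value $x(y_{s_p\restriction\gamma}{\restriction}m)$ is right by (3) if $m<n_q$, and because $\gamma\in F_q$ if $m\ge n_q$. "Open" subsets of $\mathbb Q$ are the downward closed ones.

**Definition (type).** The type of $p$ is $(n,u,e)$ with $e=\{(y_{s\restriction\gamma}{\restriction}n,\,s(\gamma)):\gamma\in F\}$.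

By (2), $e$ is a finite function. For example, $(\langle1\rangle,0,\emptyset,\{0\})$ has type $(0,\emptyset,\{(\emptyset,1)\})$. A type remembers the finite part of a condition and forgets the sequence $s$. There are only countably many types, all hereditarily finite.

**Lemma 7.**

- (a) $B_p$ is Borel.
- (b) If $x\in B_p\cap B_q$, there is $r\le p,q$ with $x\in B_r$.
- (c) If $s\in\mathrm{Sh}$ and $z\in2^\omega$, then $s^\frown0$ and $s^\frown z$ are in $\mathrm{Sh}$; if moreover $z$ codes $\alpha$, then $s^\frown z^\frown0^\alpha\in\mathrm{Sh}$. So elements of $\mathrm{Sh}$ extend to arbitrarily long countable ones. If $s_p\subseteq t\in\mathrm{Sh}$, then $(t,n_p,u_p,F_p)\le p$.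
- (d) For $\gamma<\mathrm{dom}(s_p)$ and $k\in\omega$ there is $q\le p$ with $s_q=s_p$, $\gamma\in F_q$, $n_q\ge k$.
- (e) If $y\in2^\omega$ differs from $y_{s_p\restriction\gamma}$ for all $\gamma\in F_p$, and $i\in\{0,1\}$, $k\in\omega$, there are $q\le p$ with $s_q=s_p$, $F_q=F_p$, and $m$ with $k\le m<n_q$ and $u_q(y{\restriction}m)=i$. This applies to $y=y_{s_p}$.

*Proof.* (a) By (1), $s\subseteq s_x$ is a conjunction of countably many conditions "for almost all $m$"; the other clauses are closed.

(b) The sequences $s_p,s_q\subseteq s_x$ are comparable. Let $s=s_p\cup s_q\in\mathrm{Sh}$, $n=\max(n_p,n_q)$, $u=x{\restriction}T_{<n}$, $F=F_p\cup F_q$. For $\gamma\in F$ we have $x(y_{s\restriction\gamma}{\restriction}m)=s(\gamma)$ for all $m\ge n$. Taking $m=n$ gives (2): if $y_{s\restriction\gamma}{\restriction}n=y_{s\restriction\gamma'}{\restriction}n$, then $s(\gamma)$ and $s(\gamma')$ are both the value of $x$ at this node. So $r=(s,n,u,F)\in\mathbb Q$ and $x\in B_r$. For $\gamma\in F_p$ and $n_p\le m<n$, $u(y_{s\restriction\gamma}{\restriction}m)=x(y_{s\restriction\gamma}{\restriction}m)=s_p(\gamma)$ since $x\in B_p$.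 So $r\le p$, and likewise $r\le q$.

(c) Let $\beta=\mathrm{dom}(s)$. The ordinals $\beta+k$ and $\beta+\omega$ are countable in $L[s]$ because $\beta$ is. If $z$ codes $\alpha$, then $L[s^\frown z]$ contains $z$, so $\alpha$ and all $\beta+\omega+\eta$, $\eta\le\alpha$, are countable there. The last claim is immediate, since for $(t,n_p,u_p,F_p)$ clause (2) is the same as for $p$ and (3) is empty.

(d) Let $s=s_p$. The reals $y_{s\restriction\gamma'}$, $\gamma'\in F_p\cup\{\gamma\}$, are distinct. Take $n'\ge n_p,k$ such that their restrictions to $n'$ are distinct. Extend $u_p$ to $u'$ on $T_{<n'}$ by $u'(y_{s\restriction\gamma'}{\restriction}m)=s(\gamma')$ for $\gamma'\in F_p$ and $n_p\le m<n'$, and $0$ elsewhere. This is consistent: if two of these branches agree up to level $m\ge n_p$, they agree up to level $n_p$, so by (2) for $p$ the prescribed values are equal. Let $q=(s,n',u',F_p\cup\{\gamma\})$. Clause (2) holds for $q$ by the choice of $n'$.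

(e) Take $m\ge n_p,k$ with $y{\restriction}m\ne y_{s_p\restriction\gamma}{\restriction}m$ for all $\gamma\in F_p$. Extend $u_p$ to $T_{<m+1}$ as in (d), with value $i$ at $y{\restriction}m$; this node is on none of the branches $y_{s_p\restriction\gamma}$, $\gamma\in F_p$. Let $q=(s_p,m+1,u_q,F_p)$. Clause (2) holds since agreement up to level $m+1$ implies agreement up to level $n_p$. Finally, $y_{s_p}$ codes $\mathrm{dom}(s_p)$, while $y_{s_p\restriction\gamma}$ codes $\gamma<\mathrm{dom}(s_p)$. $\square$

## 6. Sequences that are saturated for a countable elementary submodel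

**Elementary submodels.** "Large $\theta$" means all $\theta\ge\theta_0$ for a suitable $\theta_0\ge\omega_2+\omega$. We have $\mathbb Q\subseteq\mathrm{HC}$, and $\mathbb Q$, its order, $p\mapsto B_p$ and the type function are definable over $\mathrm{HC}$ or $V_{\omega_1+\omega}$. So they are definable in $V_\theta$ without parameters and lie in every $X\prec V_\theta$; likewise for other objects of small rank defined from parameters in $X$. We use these facts.

- By $\mathsf{DC}$ every countable subset of $V_\theta$ is included in a countable $X\prec V_\theta$ (add witnesses $\omega$ times).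
- All hereditarily finite sets are in $X$. If $c\in X\cap\mathrm{HC}$, then $c\subseteq X$: if $c\ne\emptyset$, there is a surjection $\omega\to c$ in $X$, and its values are in $X$.
- So $\delta_X:=X\cap\omega_1$ is a countable ordinal; it is a limit ordinal, since $\alpha\in X$ implies $\alpha+1\in X$.

To prove properness we must catch every dense open set of $X$ inside $X$. Given a condition $r$ and a dense open $D\in X$, there is $d'\le r$ in $D$, but its sequence $s_{d'}$ may be long and outside $X$. Its type, however, is hereditarily finite. Saturation lets us exchange $d'$ for a condition in $X$ with the same type.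

**Definition (saturation).** For countable $X\prec V_\theta$, $t\in\mathrm{Sh}$ is $X$-saturated if for every dense open $D\subseteq\mathbb Q$ in $X$ and every type $\tau$: either there is $d\in D\cap X$ of type $\tau$ with $s_d\subseteq t$, or there is no $d\in D$ of type $\tau$ with $s_d\supseteq t$.

If $t\subseteq t'\in\mathrm{Sh}$ and $t$ is $X$-saturated, so is $t'$. Everything will follow from the property

> $(*)$ For all large $\theta$, every countable $X\prec V_\theta$ and $p\in\mathbb Q\cap X$, there is an $X$-saturated $t\in\mathrm{Sh}$ with $s_p\subseteq t$ and $\mathrm{dom}(t)=\delta_X$.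

**Lemma 8.** Let $t$ be $X$-saturated, $D\in X$ dense open in $\mathbb Q$, $r\in\mathbb Q$, $s_r\supseteq t$. Then there are $d\in D\cap X$ with $s_d\subseteq t$ and $w\le r,d$ with $s_w=s_r$.

**Step 1.** *We exchange a condition of $D$ for one in $X$.* Pick $d'\in D$, $d'\le r$, of type $\tau=(n,u,e)$. As $s_{d'}\supseteq s_r\supseteq t$, the second alternative of saturation fails. So there is $d\in D\cap X$ of type $\tau$ with $s_d\subseteq t$.

**Step 2.** *We amalgamate $d$ with $r$.* Let $w=(s_r,n,u,F_r\cup F_d)$. If $\gamma\in F_r\subseteq F_{d'}$, the pair $(y_{s_r\restriction\gamma}{\restriction}n,s_r(\gamma))$ is in $e$, because $s_r\subseteq s_{d'}$ and $d'$ has type $\tau$. If $\gamma\in F_d$, this pair is in $e$ because $s_d\subseteq t\subseteq s_r$ and $d$ has type $\tau$. Since $e$ is a function, (2) holds and $w\in\mathbb Q$. We have $w\le r$ because $d'\le r$ and $n_{d'}=n$, $u_{d'}=u$: this gives $n_r\le n$, $u_r\subseteq u$ and (3). We have $w\le d$ because $s_d\subseteq s_r$, $n_d=n$, $u_d=u$, so that (3) is empty. $\square$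

**Lemma 9.** (i) $B_p\ne\emptyset$ for all $p$. (ii) If $t$ is $X$-saturated and $s_p\subseteq t$, there is $x\in B_p$ with $s_x=t$ such that for every dense open $D\subseteq\mathbb Q$ in $X$, $x\in B_d$ for some $d\in D\cap X$.

*Proof.* (ii) The aim is to build $x$ from finite pieces, storing exactly the bits of $t$. Using $\mathsf{DC}$, build $r_0=(t,n_p,u_p,F_p)\ge r_1\ge\cdots$ with all $s_{r_j}=t$ such that:

- each dense open $D\in X$ has some $d\in D\cap X$ and $j$ with $r_j\le d$ (Lemma 8);
- each $\gamma<\mathrm{dom}(t)$ is in some $F_{r_j}$ (Lemma 7(d));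
- for all $k$ and $i\in\{0,1\}$ there are $j$ and $m\ge k$ with $u_{r_j}(y_t{\restriction}m)=i$ (Lemma 7(e)).

These are countably many tasks. The last one gives $n_{r_j}\to\infty$, so $x=\bigcup_ju_{r_j}$ is a real. If $\gamma\in F_{r_j}$, then $x(y_{t\restriction\gamma}{\restriction}m)=t(\gamma)$ for all $m\ge n_{r_j}$, by (3) for the later conditions. Hence $t\subseteq s_x$ by (1). Along $y_t$ the real $x$ takes both values $0$ and $1$ infinitely often, so the decoding stops and $s_x=t$. So $x\in B_{r_j}$ for all $j$; hence $x\in B_p$, as $r_0\le p$, and $x\in B_d$ whenever $r_j\le d$.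

(i) Do the same with $t=s_p$ and without the sets $D$; no saturation is then needed. $\square$

## 7. The meager ideal of the finer topology

Assume $\mathsf{ZF+DC}+(*)$. By Lemma 7(b), and since $B_{(\emptyset,0,\emptyset,\emptyset)}$ is the whole space, the sets $B_p$ form a base of a topology $\tau$ on the reals. It refines the usual topology: take $s=F=\emptyset$. Let $I$ be the ideal of $\tau$-meager sets. By countable choice it is a $\sigma$-ideal. (If one prefers ideals generated by Borel sets, replace $I$ by the ideal generated by its Borel members; this changes neither $\mathbb P_I$ nor $I$-regularity.) We now show that $I$ has the properties claimed in Theorem 3.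

**Lemma 10.** If $p\in\mathbb Q$ and $N$ is $\tau$-meager, then $B_p\setminus N$ meets both $A$ and $A'$. In particular nonempty $\tau$-open sets are not in $I$.

**Step 1.** *We turn $N$ into dense sets of conditions.* Let $N=\bigcup_kN_k$ with $N_k$ $\tau$-nowhere dense, and $D_k=\{q:B_q\cap N_k=\emptyset\}$, an open set. It is dense: given $q$, $B_q$ is nonempty by Lemma 9(i), so it includes a nonempty $\tau$-open $O$ disjoint from $N_k$. Take $x\in B_{r'}\subseteq O$ and, by Lemma 7(b), $r\le q,r'$. Then $r\in D_k$.

**Step 2.** *We use one saturated sequence in two ways.* Take a countable $X\prec V_\theta$ with $p,\langle D_k\rangle_k\in X$, and $t$ as in $(*)$. Then $\mathrm{dom}(t)=\delta_X$ is a limit ordinal, and both $t$ and $t^\frown0$ are in $\mathrm{Sh}$ and $X$-saturated. Lemma 9(ii) gives $x,x'\in B_p$ with $s_x=t$ and $s_{x'}=t^\frown0$, each lying, for every $k$, in some $B_d$ with $d\in D_k$. So $x,x'\notin N$, $x\in A$ and $x'\in A'$. $\square$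

**Lemma 11.** For every usual-Borel $B\notin I$ there is $p\in\mathbb Q$ with $B_p\setminus B\in I$.

*Proof.* The sets $U\triangle M$ with $U$ $\tau$-open and $M\in I$ form a $\sigma$-algebra. For complements, $\omega^\omega\setminus U$ differs from its $\tau$-interior by a $\tau$-nowhere dense set. For countable unions, choose $U_k$ and $M_k$ by countable choice and use $\bigcup_kB_k\,\triangle\,\bigcup_kU_k\subseteq\bigcup_kM_k$. This $\sigma$-algebra contains the usual open sets, hence all Borel sets. So $B=U\triangle M$, and $U\ne\emptyset$ as $B\notin I$. Take $B_p\subseteq U$; then $B_p\setminus B\subseteq M$. $\square$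

**Non-regularity.** Let $B\in\mathbb P_I$. By Lemma 11 there is $p$ with $N=B_p\setminus B\in I$, and $B\supseteq B_p\setminus N$ meets both $A$ and $A'$ by Lemma 10. So no positive Borel set is included in $A$ or disjoint from $A$. The whole space is in $\mathbb P_I$ by Lemma 10. Hence $A$ is not $I$-regular. Singletons are in $I$, since a positive $\{x\}$ would have to meet both $A$ and $A'$.

**Lemma 12.** $\mathbb P_I$ is proper.

Let $\theta$ be large, $X\prec V_\theta$ countable, $\mathbb P_I\in X$, $B\in\mathbb P_I\cap X$.

**Step 1.** *We find the candidate for a generic condition.* For Borel sets, membership in $I$ is non-membership in $\mathbb P_I$, so it is definable from $\mathbb P_I$. By elementarity and Lemma 11 there is $p\in\mathbb Q\cap X$ with $B_p\setminus B\in I$. Take $t$ from $(*)$ for $X$ and $p$, and let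
$$q=(t,n_p,u_p,F_p)\le p,\qquad C=B\cap B_q.$$
As $B_q\setminus C\subseteq B_p\setminus B\in I$ and $B_q\notin I$ by Lemma 10, $C\in\mathbb P_I$ and $C\le_IB$.

**Step 2.** *We transfer a dense set from $\mathbb P_I$ to $\mathbb Q$.* Let $D\in X$ be dense open in $\mathbb P_I$ and
$$D'=\{d\in\mathbb Q:\exists B'\in D\ \ B_d\setminus B'\in I\}\in X.$$
It is open. It is dense: given $r\in\mathbb Q$, $B_r\in\mathbb P_I$, so there is $B'\in D$ with $B'\subseteq B_r$. By Lemma 11 there is $d'$ with $B_{d'}\setminus B'\in I$. As $B_{d'}\notin I$, $B_{d'}\cap B'\ne\emptyset$, so $B_{d'}\cap B_r\ne\emptyset$ and Lemma 7(b) gives $d\le d',r$. Then $B_d\setminus B'\subseteq B_{d'}\setminus B'\in I$, so $d\in D'$.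

**Step 3.** *We check that $D\cap X$ is predense below $C$.* Let $C'\le_IC$, $C'\in\mathbb P_I$. Take $r'$ with $B_{r'}\setminus C'\in I$. As $B_{r'}\notin I$, $B_{r'}\cap C'\ne\emptyset$; since $C'\subseteq B_q$, $B_{r'}\cap B_q\neq\emptyset$ and there is $r\le r',q$. Now $s_r\supseteq s_q=t$, so by Lemma 8 there are $d\in D'\cap X$ and $w\le r,d$. By elementarity there is $B'\in D\cap X$ with $B_d\setminus B'\in I$. Then
$$B_w\setminus(C'\cap B')\subseteq(B_{r'}\setminus C')\cup(B_d\setminus B')\in I,$$
and $B_w\notin I$, so $C'\cap B'\in\mathbb P_I$ is a common extension of $C'$ and $B'\in D\cap X$. $\square$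

Every $x\in C$ is in $B_q$, so $s_x\supseteq t$ has length at least $\delta_X$, which is $\omega_1$ of the collapse of $X$. The question "$x\in A$?" is settled at the ordinal where $s_x$ stops, and this is beyond the countable ordinals of the collapse. This is the situation asked for at the end of Section 2.

## 8. Singular ordinals and limits of reshaped sequences

To prove Theorem 3 it remains to show $(*)$. The obvious construction meets all pairs (dense set, type) one after the other and takes the union $t$ of the sequences. Saturation will be automatic. The danger is that $t$ is not reshaped: all $\gamma<\delta_X$ will be countable in $L[t{\restriction}\gamma]$, but $\delta_X$ itself has to be countable in $L[t]$. This is the only place where the club $E$ is used.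

**Lemma 13.** The hypothesis of Theorem 3 implies $(*)$.

Let $X\prec V_\theta$ be countable, $p\in\mathbb Q\cap X$, $\delta=\delta_X$.

**Step 1.** *We show that $\delta$ is singular in $L$.* Since $\omega_1$ is a cardinal of $L$, for $\eta<\omega_1$ a constructible subset of $\eta$ lies in $L_{\omega_1}$. So "$\eta$ is singular in $L$" can be evaluated in $L_{\omega_1}$, for $\eta<\omega_1$. Hence $V_\theta$ satisfies "there is a club in $\omega_1$ all of whose elements are singular in $L$", and by elementarity there is such a club $E\in X$. For $\alpha<\delta$ the least element of $E$ above $\alpha$ is in $X\cap\omega_1=\delta$. So $E\cap\delta$ is unbounded in $\delta$, $\delta\in E$, and $\delta$ is singular in $L$.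

**Step 2.** *We build $t$.* Enumerate as $(D_k,\tau_k)_{k<\omega}$ all pairs of a dense open $D\subseteq\mathbb Q$ in $X$ and a type. Let $s_0=s_p$. Given $s_k\in\mathrm{Sh}\cap X$: if there is $d\in D_k$ of type $\tau_k$ with $s_d\supseteq s_k$, there is one in $X$ by elementarity; let $s_{k+1}=s_d$ for the first such $d$ in a fixed enumeration of $X$. Otherwise $s_{k+1}=s_k$. Let $t=\bigcup_ks_k$.

**Step 3.** *We check that $\mathrm{dom}(t)=\delta$.* We have $\mathrm{dom}(s_k)\in X\cap\omega_1=\delta$. For $\alpha<\delta$ the set $\{d:\mathrm{dom}(s_d)\ge\alpha\}$ is in $X$ and is dense open by Lemma 7(c). For every $k$ it contains a condition $(s',0,\emptyset,\emptyset)$ of type $(0,\emptyset,\emptyset)$ with $s'\supseteq s_k$. So at the stage $k$ that handles this set and this type, $\mathrm{dom}(s_{k+1})\ge\alpha$.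

**Step 4.** *We check saturation.* At the stage $k$ handling $(D,\tau)$: in the first case $d\in D\cap X$ has type $\tau$ and $s_d=s_{k+1}\subseteq t$. In the second case no $d\in D$ of type $\tau$ has $s_d\supseteq s_k$, hence none has $s_d\supseteq t$.

**Step 5.** *We check that $t\in\mathrm{Sh}$.* Every proper initial segment of $t$ is an initial segment of some $s_k$, so it is in $\mathrm{Sh}$, and each $\gamma<\delta$ is countable in $L[t{\restriction}\gamma]\subseteq L[t]$. As $\delta$ is singular in $L$, it has in $L\subseteq L[t]$ a cofinal subset of order type less than $\delta$, which is countable in $L[t]$. So in $L[t]$, $\delta$ is a countable union of countable ordinals. Since $L[t]\models\mathsf{AC}$, $\delta$ is countable in $L[t]$. $\square$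

Section 7 and Lemma 13, with Step 2 of Section 4 for the complexity of $A$ and $A'$, prove Theorem 3. $\blacksquare$

## 9. Solovay's model over the least inaccessible of $L$

We recall standard facts (Solovay, *Ann. of Math.* 92 (1970); Kanamori, *The Higher Infinite*, §§10–11; Jech, *Set Theory*, Ch. 26). Let $\mu$ be inaccessible in $L$, let $G_\mu$ be $\mathrm{Coll}(\omega,{<}\mu)$-generic over $L$, let $G_\mu{\restriction}\alpha=G_\mu\cap\mathrm{Coll}(\omega,{<}\alpha)$, and let $W=L(\mathbb R)^{L[G_\mu]}$.

- (S1) $W\models\mathsf{ZF+DC}$ and $\omega_1^W=\mu$; each element of $W$ is definable in $W$ from a real and ordinals; $W$ and $L[G_\mu]$ have the same reals and the same $\mathrm{HC}=\bigcup_{\alpha<\mu}L_\mu[G_\mu{\restriction}\alpha]$.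
- (S2) (Factor lemma) If $g\in W$ is generic over $L$ for a poset $P\in L_\mu$, or if $g$ is a real of $W$, then $\mu$ is inaccessible in $L[g]$ and $L[G_\mu]=L[g][H]$ for some $H$ that is $\mathrm{Coll}(\omega,{<}\mu)$-generic over $L[g]$; so $W=L(\mathbb R)^{L[g][H]}$.

The collapse is homogeneous: the truth in the extension of a statement with parameters in the ground model is decided by the weakest condition $1$.

**Step 1.** *We show that every set of reals in $W$ is $\infty$-Borel in $W$.* By (S1) let the set be $\{x:W\models\chi(z,x,\vec\xi)\}$ with $z$ a real and $\vec\xi$ ordinals. By (S2) for a real coding $(z,x)$, and by homogeneity, $W\models\chi(z,x,\vec\xi)$ iff $L[z,x]\models$ "$1\Vdash_{\mathrm{Coll}(\omega,<\mu)}L(\mathbb R)\models\chi(z,x,\vec\xi)$". So, with $\mu$ put among the ordinal parameters, every set of reals in $W$ has the form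
$$\{x:L[z,x]\models\varphi(z,x,\vec\xi)\},\qquad z\text{ a real},\ \vec\xi\text{ ordinals}.\tag{4}$$
Code $z$ by $z^*\subseteq\omega$ and $\vec\xi$ by one ordinal $\eta$, and let $S=z^*\cup\{\omega+\eta\}$. Then $L[S,x]=L[z,x]$, and $z,\vec\xi$ are definable from $S$. So the set (4) is $\infty$-Borel.

**Step 2.** *We show that in $W$ there is no $\omega_1$-sequence of distinct reals.* Let $\langle x_\alpha:\alpha<\mu\rangle\in W$ be a sequence of reals, definable from a real $z$ and ordinals. By (S2) for $z$ and homogeneity, the relation $x_\alpha(n)=m$ is definable in $L[z]$ from $z$ and ordinals, so all $x_\alpha$ are in $L[z]$. But $\mu$ is inaccessible in $L[z]$, so $\mathbb R\cap L[z]$ has size less than $\mu$ in $L[z]$ and is countable in $W$. Hence the $x_\alpha$ are not distinct.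

**Proof of Corollary 4.** Work in a model of the hypotheses.

**Step 3.** *We show that $\omega_1$ is inaccessible in $L$.* By $\mathsf{DC}$, $\omega_1$ is regular. Suppose $\omega_1=(\nu^+)^L$, and let the real $a$ code $\nu$. Then $\omega_1^{L[a]}$ is a cardinal of $L$ above $\nu$, so $\omega_1^{L[a]}\ge\omega_1$, hence $\omega_1^{L[a]}=\omega_1$. As $L[a]\models\mathsf{AC}$, it contains an $\omega_1$-sequence of distinct reals, a contradiction. So $\omega_1$ is an uncountable regular limit cardinal in $L$, hence inaccessible in $L$ by $\mathsf{GCH}$ in $L$.

**Step 4.** *We choose the model.* Thus $L$ is a model of $\mathsf{ZFC}+V=L$ with an inaccessible. Let $\kappa$ be its least inaccessible, let $G$ be $\mathrm{Coll}(\omega,{<}\kappa)$-generic over $L$ (understood as usual by forcing over $L$), and $V=L(\mathbb R)^{L[G]}$. By (S1) and Steps 1 and 2, $V$ satisfies $\mathsf{ZF+DC}$, every set of reals is $\infty$-Borel, there is no $\omega_1$-sequence of distinct reals, and $\omega_1^V=\kappa$.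

**Step 5.** *We find the club.* Let $E$ be the set of uncountable limit cardinals of $L$ below $\kappa$. It is club in $\kappa$ and lies in $L$, which is also the constructible universe of $V$. A regular element of $E$ would be inaccessible in $L$ by $\mathsf{GCH}$, contradicting the minimality of $\kappa$. So all elements of $E$ are singular in $L$, and Theorem 3 applies in $V$. $\blacksquare$

## 10. When $(R_\kappa)$ fails: sequences that collapse their own length

We turn to Theorem 5. Keep $\mu,G_\mu,W$ as in Section 9.

**(S3)** $W$ is closed under $\omega$-sequences in $L[G_\mu]$.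

*Proof.* Let $\langle w_n\rangle_n\in L[G_\mu]$ with all $w_n\in W$. In $L[G_\mu]$ choose reals and ordinals, and formulas, that define the $w_n$ in levels of $L(\mathbb R)$. The sequence of the reals is coded by one real. A sequence of ordinals of length $\omega$ lies in some $L[G_\mu{\restriction}\alpha]$ with $\alpha<\mu$, by the $\mu$-chain condition, and $G_\mu{\restriction}\alpha\in\mathrm{HC}\subseteq W$. So the sequence of definitions is in $W$, and $\langle w_n\rangle_n\in W$. $\square$

For a transitive set $H$, a set $b$ and a real $z$ let
$$E_H(b,z)=\{v\in H:\exists(P,w,\sigma)\in b\ \exists g\in H\ [g\text{ is a }P\text{-generic filter over }L,\ w\in g,\ \sigma^g=(z,v)]\},$$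
where triples are understood to have $P$ a poset, $w\in P$, $\sigma$ a $P$-name. So $b$ is a list of promises "if $w\in g$, then $\sigma^g$ is of the form $(z,v)$ with $v$ in the set, when its first coordinate is $z$".

**(S4)** Every $e\in W$ with $e\subseteq\mathrm{HC}^W$ equals $E_{\mathrm{HC}^W}(b,z)$ for some $b\in L$, $b\subseteq L_\mu$, and some real $z\in W$.

*Proof.* By (S1) let $v\in e\iff W\models\chi((z,v),\vec\xi)$, and let
$$b=\{(P,w,\sigma)\in L_\mu:w\Vdash^L_P[\,1\Vdash_{\mathrm{Coll}(\omega,<\mu)}L(\mathbb R)\models\chi(\sigma,\vec\xi)]\}.$$
If $v\in e$, then by (S1) $(z,v)\in L_\mu[g]$ with $g=G_\mu{\restriction}\alpha$ for some $\alpha<\mu$, say $(z,v)=\sigma^g$ with $\sigma\in L_\mu$. By (S2) and homogeneity, $L[g]\models$ "$1\Vdash L(\mathbb R)\models\chi(\sigma^g,\vec\xi)$", so some $w\in g$ forces this and $(\mathrm{Coll}(\omega,{<}\alpha),w,\sigma)\in b$. Conversely, if $(P,w,\sigma)\in b$, $w\in g\in\mathrm{HC}^W$, $g$ is $P$-generic over $L$ and $\sigma^g=(z,v)$, then $L[g]\models$ "$1\Vdash L(\mathbb R)\models\chi((z,v),\vec\xi)$", and by (S2) $W\models\chi((z,v),\vec\xi)$. $\square$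

From now on $V=L(\mathbb R)^{L[G]}$ with $\kappa=\omega_1^V$ inaccessible in $L$. By (S3) the sets $Y$ in $(R_\kappa)$ may equivalently be sought in $V$.

**(S5)** For $\theta$ large and $X\prec V_\theta$ countable, let $\delta=X\cap\kappa$ and $\beta=\mathrm{ot}(X\cap\kappa^+)$. Then $X\cap L_\kappa=L_\delta$, and the transitive collapse of $X\cap L_{\kappa^+}$ is $L_\beta$; it fixes the elements of $L_\delta$ and sends $b\in X\cap L$, $b\subseteq L_\kappa$, to $b\cap L_\delta$; and $\beta\le\delta^+$.

*Proof.* Elements of $L_\kappa$ are countable in $V$, so $X\cap L_\kappa\prec L_\kappa$ is transitive, hence equals $L_\delta$. The collapse of $X\cap L_{\kappa^+}\prec L_{\kappa^+}$ is $L_\beta$ by condensation. Sets $b\in L$ with $b\subseteq L_\kappa$ are in $L_{\kappa^+}$, and such a $b\in X$ is sent to $b\cap X=b\cap L_\delta$. Since $L_{\kappa^+}\models$ "every nonempty set is a surjective image of $\kappa$", $L_\beta\models$ "every nonempty set is a surjective image of $\delta$". So every ordinal below $\beta$ has $L$-cardinality at most that of $\delta$, and $\beta\le\delta^+$. $\square$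

**The failing direction of Theorem 5.** Assume that $(R_\kappa)$ fails. By Section 7 it suffices to prove $(*)$ in $V$. Now $\delta_X$ may be regular in $L$, and Step 5 of Section 8 is not available. The idea is to write into $t$ enough information for $L[t]$ to retrace the construction of $t$; the stages form an $\omega$-sequence cofinal in $\delta_X$. The construction refers to dense sets $D\in X$, which by (S4) are given by sets $b\subseteq L_\kappa$, and only the traces $b\cap L_\delta$ matter. These must be named by ordinals below $\delta$, and the failure of $(R_\kappa)$ makes this possible.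

**Step 1.** *We bound the number of traces.* Let $\lambda$ be least such that $(R_\kappa)$ fails at $\lambda$ for some $a$, and let $a$ be $<_L$-least for this $\lambda$. For $\theta$ large (say $\theta\ge(\lambda^{++})^L+\omega$) $(\lambda,a)$ is definable in $V_\theta$: regularity of ordinals $\lambda'\le\lambda$ in $L$ can be checked in levels of $L$ belonging to $V_\theta$, and the existence of $Y$ is evaluated in $V$. Let $X\prec V_\theta$ be countable, $p\in\mathbb Q\cap X$, $\delta=X\cap\kappa$, $\beta=\mathrm{ot}(X\cap\kappa^+)$. Then $X\cap L_\lambda\prec L_\lambda$ is countable, contains $\kappa,a$, and meets $\kappa$ in $\delta\in\kappa$. So $\beta\ne\delta^+$ by the failure at $(\lambda,a)$, and $\beta<\delta^+$ by (S5). Hence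
$$\mathfrak B=\mathcal P(L_\delta)\cap L_\beta\in L$$
has $L$-cardinality at most $\delta$. Fix a surjection $f:\delta\to\mathfrak B$, $f\in L$.

**Step 2.** *We describe $D\cap X$ by its trace.* Let $H=\mathrm{HC}\cap X$, a transitive set. For $P\in L_\kappa$, genericity over $L$ is genericity over $L_\kappa$, since $\kappa$ is inaccessible in $L$; so $E_{\mathrm{HC}}$ is computed correctly in $V_\theta$. By (S4) and elementarity every dense open $D\subseteq\mathbb Q$ in $X$ is $E_{\mathrm{HC}}(b,z)$ with $b,z\in X$, $b\in L$, $b\subseteq L_\kappa$. If $v\in D\cap X$, witnesses $(P,w,\sigma)\in b$ and $g\in\mathrm{HC}$ can be found in $X$, and then $(P,w,\sigma)\in b\cap L_\delta$ and $g\in H$. Conversely $E_H(b\cap L_\delta,z)\subseteq E_{\mathrm{HC}}(b,z)\cap X$. With (S5) we get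
$$D\cap X=E_H(b\cap L_\delta,z),\qquad b\cap L_\delta\in\mathfrak B.\tag{5}$$

**Step 3.** *We build $t$, writing instructions into it.* Enumerate all triples $(D_k,\tau_k,z'_k)$ with $D_k\in X$ dense open in $\mathbb Q$, $\tau_k=(n_k,u_k,e_k)$ a type, $z'_k\in2^\omega\cap X$. Choose $b_k,z_k\in X$ for $D_k$ as in Step 2 and $\iota_k<\delta$ with $f(\iota_k)=b_k\cap L_\delta$. Let $c_k\in2^\omega\cap X$ code $(\iota_k,z_k,\tau_k,z'_k)$ in a fixed absolute way ($\iota_k$ coded by a well-order of a subset of $\omega$; such a $c_k$ is in $X$ since the quadruple is). Let $s_0=s_p$. Given $s_k\in\mathrm{Sh}\cap X$, let $s'_k=s_k{}^\frown c_k\in\mathrm{Sh}\cap X$.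

- *Case 1:* there is $d\in D_k$ of type $\tau_k$ with $s_d\supseteq s'_k$. Pick such $d\in X$ and let $s_{k+1}=s_d{\restriction}\gamma$ for the least $\gamma\in[\mathrm{dom}(s'_k),\mathrm{dom}(s_d)]$ such that some $(s_d{\restriction}\gamma,n_k,u_k,F)$ is in $D_k$ and has type $\tau_k$; here $\gamma=\mathrm{dom}(s_d)$ qualifies.
- *Case 2:* otherwise, $s_{k+1}=s'_k$.

Let $t=\bigcup_ks_k$.

**Step 4.** *We check length and saturation.* Each $\mathrm{dom}(s_k)$ is in $X\cap\omega_1=\delta$. For $\alpha<\delta$, at a stage $k$ handling $D_k=\{d:\mathrm{dom}(s_d)\ge\alpha\}$ and the type $(0,\emptyset,\emptyset)$ we are in Case 1 by Lemma 7(c), and $\mathrm{dom}(s_{k+1})\ge\alpha$ because a condition with first coordinate $s_{k+1}$ is in $D_k$. So $\mathrm{dom}(t)=\delta$. For saturation: in Case 1 the condition $(s_{k+1},n_k,u_k,F)$ is in $D_k\cap X$, has type $\tau_k$, and $s_{k+1}\subseteq t$. In Case 2 no $d\in D_k$ of type $\tau_k$ has $s_d\supseteq s'_k$, so none has $s_d\supseteq t$. Proper initial segments of $t$ are in $\mathrm{Sh}\cap X$. It remains to see that $\delta$ is countable in $L[t]$.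

**Step 5.** *We show that $H\in L[t]$; this is the purpose of the reals $z'_k$.* We claim $H=\bigcup_{\gamma<\delta}L_\delta[t{\restriction}\gamma]$. For $\gamma,\xi<\delta$ we have $t{\restriction}\gamma\in X$, so $L_\xi[t{\restriction}\gamma]\in X\cap\mathrm{HC}$ is included in $X$, hence in $H$. Conversely, $v\in H$ is coded by some real $z'\in2^\omega\cap X$, and $z'=z'_k$ for some $k$. So $z'\in L[t{\restriction}\gamma]$ for $\gamma=\mathrm{dom}(s'_k)<\delta$. As $t{\restriction}\gamma$ can be coded by a real of $V$, (S2) shows that $\omega_1=\kappa$ is inaccessible in $L[t{\restriction}\gamma]$, and so $v\in L_{\omega_1}[t{\restriction}\gamma]$. By elementarity $v\in L_\xi[t{\restriction}\gamma]$ for some $\xi\in X\cap\omega_1=\delta$.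

**Step 6.** *We retrace the construction in $L[t]$.* Let $\gamma_k=\mathrm{dom}(s_k)$. In $L[t]$, from $\gamma_k$ read $c_k$ off $t{\restriction}[\gamma_k,\gamma_k+\omega)$ and decode $\iota_k,z_k,\tau_k$. We claim that $\gamma_{k+1}$ is the least $\gamma\in[\gamma_k+\omega,\delta)$ such that some $(t{\restriction}\gamma,n_k,u_k,F)\in\mathbb Q$ of type $\tau_k$ is in $E_H(f(\iota_k),z_k)$, if such $\gamma$ exists, and $\gamma_k+\omega$ otherwise. Indeed, for $\gamma<\delta$, conditions with first coordinate $t{\restriction}\gamma$ lie in $X$, so by (5) membership in $E_H(f(\iota_k),z_k)$ is membership in $D_k$. In Case 1, $t$ and $s_d$ agree below $\mathrm{dom}(s_{k+1})$, and $\gamma_{k+1}$ was chosen least. In Case 2 no condition in $D_k$ of type $\tau_k$ extends $s'_k$, so no such $\gamma$ exists, and $\gamma_{k+1}=\mathrm{dom}(s'_k)=\gamma_k+\omega$.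

We have $H,f\in L[t]$; the reals $y_{t\restriction\gamma'}$, and so the types, are computed correctly in $L[t]$, and so are genericity over $L$ and the evaluation of names. Hence $\langle\gamma_k\rangle_k\in L[t]$. This sequence is cofinal in $\delta$, and each $\gamma_k$ is countable in $L[t]$. So $\delta$ is countable in $L[t]$ and $t\in\mathrm{Sh}$. Thus $(*)$ holds, and Section 7 gives a $\sigma$-ideal $I$ with $\mathbb P_I$ proper and a set that is not $I$-regular. $\square$

## 11. When $(R_\kappa)$ holds: generic reals over an inner model

Now assume $(R_\kappa)$. In $V=L(\mathbb R)^{L[G]}$ let $\mathbb P_I$ be proper, $B\in\mathbb P_I$, and let $A=\{x:L[z,x]\models\varphi(z,x,\vec\xi)\}$, as in (4). We look for $C'\le_IB$ in $\mathbb P_I$ that is included in $A$ or disjoint from it. In Section 2 the obstacle was that reals in $C$ are generic only over the collapse $M$ of $X$. The property $(R_\kappa)$ gives an $X$ such that $M$ contains $L_{\delta^+}$, and hence every dense set of $\bar K$ that lies in a certain inner model $N$. Then reals in $C$ are generic over $N$, which has all the ordinals.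

**Step 1.** *We obtain $X$ from $Y$.* Fix a large limit $\theta$, and $\mathrm{Coll}(\omega,{<}\kappa)$-names in $L$ for $V_\theta^V,\mathbb P_I,B,z$. Let $\lambda$ be a regular $L$-cardinal $>\kappa^+$ with these names in $L_\lambda$, and $a$ the tuple of these names together with $\mathrm{Coll}(\omega,{<}\kappa)$. Let $Y\in L[G]$ be as in $(R_\kappa)$ for $(\lambda,a)$, $\delta=Y\cap\kappa$, and $Y[G]=\{\sigma^G:\sigma\in Y\text{ a name}\}$.

- $Y[G]\prec L_\lambda[G]$. If $L_\lambda[G]\models\exists v\,\psi(v,\vec\sigma^G)$ with names $\vec\sigma\in Y$, the maximum principle in $L_\lambda\models\mathsf{ZFC}^-$ gives a name $\rho$ with $1\Vdash(\exists v\,\psi(v,\vec\sigma)\to\psi(\rho,\vec\sigma))$, and the $<_L$-least such $\rho$ is in $Y$.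
- $Y[G]\cap\mathrm{Ord}=Y\cap\mathrm{Ord}$. The set of possible ordinal values of a name in $Y$ has $L$-size less than $\kappa$ by the $\kappa$-chain condition, and lies in $Y$; its order type is in $Y\cap\kappa=\delta\subseteq Y$, so all its elements are in $Y$. The other inclusion is clear.
- $Y\cap L_\kappa=h[\delta]=L_\delta$, where $h:\kappa\to L_\kappa$ is the canonical bijection. As $h$ is definable from $\kappa\in Y$, $Y\cap L_\kappa=h[Y\cap\kappa]=h[\delta]$. Elements of $L_\kappa\cap Y$ have $L$-size less than $\kappa$, so they are images of ordinals below $\delta$ under functions in $Y$ (or empty), and are included in $Y$. Hence $Y\cap L_\kappa\prec L_\kappa$ is transitive, with ordinals $\delta$, and equals $L_\delta$.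

Let $X=Y[G]\cap V_\theta^V$. Since $V_\theta^V\in Y[G]\prec L_\lambda[G]$, we have $X\prec V_\theta^V$. Moreover $\mathbb P_I,B,z\in X$, $X\cap\kappa=\delta$, $\mathrm{ot}(X\cap\kappa^+)=\delta^+$, and by (S3) $X\in V$ and $X$ is countable in $V$. Let $M,\pi,\bar K,C$ be as in Lemma 1.

**Step 2.** *We locate $L_{\delta^+}$ in $M$ and show that $\delta$ is inaccessible in $L$.* By (S5), $L_{\delta^+}$ is the collapse of $X\cap L_{\kappa^+}$, so $L_{\delta^+}\subseteq M$. Since $\kappa$ collapses to $\delta$, $L_{\delta^+}\models$ "$\delta$ is inaccessible"; as $\mathcal P(\delta)\cap L\subseteq L_{\delta^+}$, $\delta$ is inaccessible in $L$. Let $G_\delta=G\cap\mathrm{Coll}(\omega,{<}\delta)$, which is generic over $L$, and $N=L(\mathbb R)^{L[G_\delta]}$, a Solovay model for $\delta$. As $G_\delta\in\mathrm{HC}$, $N\subseteq L[G_\delta]\subseteq V$.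

**Step 3.** *We show $\mathbb R\cap X=\mathbb R\cap L[G_\delta]$.* A real in $Y[G]$ has a nice name in $L_\kappa$ by the $\kappa$-chain condition, and by elementarity it has one in $Y\cap L_\kappa=L_\delta$. Conditions of $\mathrm{Coll}(\omega,{<}\kappa)$ in $L_\delta$ are in $\mathrm{Coll}(\omega,{<}\delta)$, so the real is in $L[G_\delta]$. Conversely, by the $\delta$-chain condition a real of $L[G_\delta]$ has a nice name in $L_\delta\subseteq Y$. Consequently
$$H:=\mathrm{HC}\cap X=\mathrm{HC}^M=\mathrm{HC}^N,$$
since in each case these are exactly the sets coded by reals in $\mathbb R\cap X$. (For $\mathrm{HC}^M$: it is the collapse of the transitive set $\mathrm{HC}\cap X$.)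

**Step 4.** *We show that every $e\in N$ with $e\subseteq\mathbb R\cap X$ is in $M$.* By (S4) for $N$, $e=E_H(b,z')$ with $b\in L$, $b\subseteq L_\delta$, $z'\in\mathbb R\cap X$. Then $b\in L_{\delta^+}\subseteq M$, and $z',H,L_\delta\in M$, where $H$ and $L_\delta$ are the collapses of $\mathrm{HC}$ and $L_\kappa$. For $P\in L_\delta$, genericity over $L$ is genericity over $L_\delta$, as $\delta$ is inaccessible in $L$; names in $L_\delta$ are evaluated inside $H$. So $e$ is defined in $M$ from parameters in $M$, and $e\in M$ by Separation, which holds in $M$ because $\theta$ is a limit.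

**Step 5.** *We show $\bar K\in N$, with its preorder.* By (S4) for $V$ and elementarity, $K=E_{\mathrm{HC}}(b,z'')$ with $b,z''\in X$, $b\in L$, $b\subseteq L_\kappa$. As in (5), $\bar K=K\cap X=E_H(b\cap L_\delta,z'')$. Here $b\cap L_\delta\in L_{\delta^+}\subseteq L$ by (S5), $H=\mathrm{HC}^N$ and $z''\in\mathbb R\cap X\subseteq N$, so $\bar K\in N$. The statement $B_c\subseteq B_{c'}$ is $\Pi^1_1$ in the codes, so the preorder of $\bar K$ is computed correctly in $N$ by $\Pi^1_1$-absoluteness.

**Step 6.** *We decide membership in $A$ over $N$.* Let $x\in C$. A dense open $e\subseteq\bar K$ in $N$ is in $M$ by Step 4, so $G_x$ meets it by Lemma 1. Thus $G_x$ is $\bar K$-generic over the whole inner model $N$ of $\mathsf{ZF}$, and $x=\dot x^{G_x}$ for the canonical name $\dot x$. We have $z\in\mathbb R\cap X\subseteq N$, and $\vec\xi$ are the true (uncollapsed) ordinals. Let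
$$e=\{c\in\bar K:c\text{ decides, over }N,\ \text{"}L[z,\dot x]\models\varphi(z,\dot x,\vec\xi)\text{"}\}\in N,$$
which is dense open in $\bar K$. So $C=\bigcup_{c\in e}(C\cap B_c)$, a countable union in $V$, and some $c\in e$ has $C':=C\cap B_c\notin I$. Here $C'\subseteq B$ and $C'\in\mathbb P_I$. For $x\in C'$ we have $c\in G_x$, so by the forcing theorem over $N$ the truth value of $L[z,x]\models\varphi(z,x,\vec\xi)$ is the one decided by $c$; note that $N[G_x]$ has all the ordinals, so it computes $L[z,x]$ correctly. Hence $C'\subseteq A$ or $C'\cap A=\emptyset$.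

So every set of reals is $I$-regular. Together with Section 10 this proves Theorem 5. $\blacksquare$

## 12. Silver indiscernibles satisfy $(R_\kappa)$

**Proof of Proposition 6.** Silver indiscernibles are inaccessible in $L$. The property $(R_\kappa)$ is a first-order property of $\kappa$ in $L$, so by indiscernibility it suffices to treat one indiscernible. Let $\delta$ be an indiscernible and $\kappa$ the next one. Suppose $(R_\kappa)$ fails.

**Step 1.** *We set up an elementary embedding that moves $\delta$ to $\kappa$.* The least failing pair $(\lambda,a)$ (first $\lambda$ least, then $a$ $<_L$-least) is definable in $L$ from $\kappa$. Let $(\lambda',a')$ be defined from $\delta$ by the same definition. Since $L_\kappa\prec L$ and $\delta\in L_\kappa$, we have $\lambda'<\kappa$. The map on indiscernibles which is the identity below $\delta$ and sends each indiscernible $\iota\ge\delta$ to the next one induces an elementary $j:L\to L$. It is the identity on $\delta$: an ordinal below $\delta$ is definable in $L$ from indiscernibles below $\delta$ and indiscernibles $\ge\delta$, and by remarkability the latter may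 be replaced by any others above those below $\delta$ and in the same order, without changing the value. So $j(\delta)=\kappa$, $j(\lambda')=\lambda$ and $j(a')=a$.

**Step 2.** *We move the embedding into $L[G]$ by a tree argument.* Let $G$ be $\mathrm{Coll}(\omega,{<}\kappa)^L$-generic over the universe. In $L[G]$ the set $L_{\lambda'}$ is countable; fix in $L[G]$ an enumeration $\langle v_i\rangle_{i<\omega}$ of it. Consider the tree of finite sequences $(w_0,\dots,w_{n-1})$ in $L_\lambda$ such that $v_i\mapsto w_i$ preserves all formulas from $L_{\lambda'}$ to $L_\lambda$, is the identity on those $v_i$ that are in $\delta$, and sends $\delta$ to $\kappa$ and $a'$ to $a$ if these occur. The tree is in $L[G]$. In the outer model obtained by adjoining $G$ to the universe it has the branch given by $w_i=j(v_i)$. By absoluteness of well-foundedness it has a branch in $L[G]$, that is, an elementary $h:L_{\lambda'}\to L_\lambda$ with $h{\restriction}\delta=\mathrm{id}$, $h(\delta)=\kappa$, $h(a')=a$.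

**Step 3.** *We read off $Y$.* Let $Y$ be the range of $h$. It is countable in $L[G]$, $Y\prec L_\lambda$, and $\kappa,a\in Y$. The elements of $Y\cap\kappa$ are the $h(\eta)$ with $\eta<\delta$, so $Y\cap\kappa=h[\delta]=\delta$. As $\lambda'>\delta^+$ is a cardinal of $L$, $\delta^+$ is definable in $L_{\lambda'}$ from $\delta$, and $h(\delta^+)=\kappa^+$. Hence $Y\cap\kappa^+=h[\delta^+]$ and $\mathrm{ot}(Y\cap\kappa^+)=\delta^+$. So $Y$ is as required in $(R_\kappa)$ for $(\lambda,a)$, which contradicts the choice of $(\lambda,a)$. $\blacksquare$
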